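# Contracting a rotation loop of ellipsoid embeddings when $2a<c$

## 1. A guess from linear algebra: nothing contracts once $c<b$

For positive real numbers $a,b$ put
$$E(a,b)=\Big\{(z_1,z_2)\in\mathbb C^2\ \Big|\ \frac{\pi|z_1|^2}{a}+\frac{\pi|z_2|^2}{b}\le 1\Big\},\qquad \omega_{\rm std}=dx_1\wedge dy_1+dx_2\wedge dy_2 .$$
The intersections of $E(a,b)$ with the two coordinate axes are discs of areas $a$ and $b$. The source ellipsoid always has $a\le b$. We write $\mathrm{SympEmb}(M,N)$ for the space of symplectic embeddings of $M$ into $N$, with the $C^\infty$-topology.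

Rotate the $z_1$-plane once counterclockwise, then the $z_2$-plane once clockwise:
$$\Phi_t(z_1,z_2)=\begin{cases}(e^{4\pi it}z_1,z_2),&t\in[0,\frac12],\\ (z_1,e^{-4\pi it}z_2),&t\in[\frac12,1].\end{cases}$$
Each $\Phi_t$ preserves $E(a,b)$. If $a\le c$ and $b\le d$, then $E(a,b)\subset E(c,d)$, and $\varphi_t=\Phi_t|_{E(a,b)}$ is a loop in $\mathrm{SympEmb}(E(a,b),E(c,d))$. Can this loop be contracted there?

A loop is contractible as soon as it is *freely* homotopic to a constant: such a homotopy extends the loop over a disc. Also, $\Phi_t$ is a loop in the torus $T^2$ of diagonal unitary matrices with class $(1,-1)\in\pi_1(T^2)=\mathbb Z^2$, so inside $T^2$ it is homotopic to $\theta\mapsto\mathrm{diag}(e^{i\theta},e^{-i\theta})$, $\theta\in[0,2\pi]$. The torus preserves $E(a,b)$, so we may work with this simpler loop.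

The problem comes from Mihai Munteanu, "Noncontractible loops of symplectic embeddings between convex toric domains", arXiv:1809.04147 (2018). Two results are given as known.

* **(Q1)** If $a<c<b<d$ and $c<2a$, the loop $\{\varphi_t\}$ is noncontractible in $\mathrm{SympEmb}(E(a,b),E(c,d))$.
* **(Q2)** If $\max(a,b)\le\min(c,d)$, the loop is contractible.

The question is what happens for $2a<c<b<d$. Keep in mind $(a,b,c,d)=(1,3,\frac52,4)$.

**The easy case.** Suppose $b\le\min(c,d)$. The loop lies in $U(2)$, and $\det:U(2)\to S^1$ induces an isomorphism on $\pi_1$. Since $\det\mathrm{diag}(e^{i\theta},e^{-i\theta})=1$, the loop contracts in $U(2)$. Every $U\in U(2)$ satisfies $U(E(a,b))\subset U(E(b,b))=E(b,b)\subset E(c,d)$, so the contraction restricts to one of embeddings. The round ball $E(b,b)$ fits into the target, and we rotate inside it.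

**The same method when $c<b$.** Now the ball does not fit. One might hope that a cleverer path of linear symplectic maps still does the job. None does.

**Lemma 1.** Let $a\le c<b\le d$ and let $\mathcal L$ be the set of $L\in\mathrm{Sp}(4,\mathbb R)$ with $L(E(a,b))\subset E(c,d)$. The loop $\mathrm{diag}(e^{i\theta},e^{-i\theta})$ is not contractible in $\mathcal L$.

*Proof.* For $L\in\mathcal L$ write $L(0,z_2)=(Pz_2,Qz_2)$ with real $2\times2$ matrices $P,Q$. Since $L$ is symplectic, $\det P+\det Q=1$. The disc $\{z_1=0,\ \pi|z_2|^2\le b\}$ goes into $E(c,d)$, so $b\big(|Pe|^2/c+|Qe|^2/d\big)\le1$ for each unit vector $e$. Add this for the two standard basis vectors, and use that the sum of the squares of the entries of a $2\times 2$ matrix is at least $2|\det|$: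
$$b\Big(\frac{|\det P|}{c}+\frac{|\det Q|}{d}\Big)\le1 .$$
If $\det Q\le0$, then $\det P\ge1$ and $b/c\le1$, contrary to $c<b$. So $\det Q>0$ on all of $\mathcal L$, and $L\mapsto Q$ is a continuous map $\mathcal L\to GL^+(2,\mathbb R)$. It sends our loop to the rotation by $-\theta$, which is a generator of $\pi_1(GL^+(2,\mathbb R))\cong\mathbb Z$. $\square$

The number $a$ plays no role in this obstruction. Together with (Q1), it suggests that for $a<c<b<d$ the loop never contracts. This guess is wrong, and the number $2a$ in (Q1) is a genuine threshold.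

**Theorem 2.** Let $0<a\le b<d$ and $2a<c\le d$. Then $\{\varphi_t\}$ is contractible in $\mathrm{SympEmb}(E(a,b),\operatorname{int}E(c,d))$, hence in $\mathrm{SympEmb}(E(a,b),E(c,d))$.

In particular, for $2a<c<b<d$ the answer is: yes, the loop is contractible.

**Theorem 3 (open target).** Let $0<a\le b$, $a<c$, $b<d$. Then $\{\varphi_t\}$ is contractible in $\mathrm{SympEmb}(E(a,b),\operatorname{int}E(c,d))$ if and only if $\min(c,d)>\min(2a,b)$.

**Corollary 4.** Under the hypotheses of Theorem 2, for $(m,n)\in\mathbb Z^2$ the loop $\theta\mapsto(e^{im\theta}z_1,e^{in\theta}z_2)|_{E(a,b)}$, $\theta\in[0,2\pi]$, is contractible in $\mathrm{SympEmb}(E(a,b),E(c,d))$ if and only if $m+n=0$.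

Theorem 2 and Corollary 4 do not use (Q1) or (Q2). The "only if" part of Theorem 3 uses (Q1).

## 2. Exchanging the weights $(2,1)$ and $(1,2)$

By Lemma 1 a contraction must be nonlinear. We first reduce the two-parameter problem to a one-parameter one. Put
$$A_\theta=\mathrm{diag}(e^{2i\theta},e^{i\theta}),\qquad B_\theta=\mathrm{diag}(e^{i\theta},e^{2i\theta}).$$

**Lemma 5.** Suppose there is a continuous path $e_\tau$, $\tau\in[0,1]$, in $\mathrm{SympEmb}(E(a,b),\operatorname{int}E(c,d))$ such that $e_0$ is the inclusion and $e_1\circ A_\theta=B_\theta\circ e_1$ for all $\theta$. Then $\{\varphi_t\}$ is contractible in $\mathrm{SympEmb}(E(a,b),\operatorname{int}E(c,d))$.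

*Proof.* Let $H(\tau,\theta)=B_\theta^{-1}\circ e_\tau\circ A_\theta|_{E(a,b)}$ for $\theta\in\mathbb R/2\pi\mathbb Z$. Since $A_\theta$ preserves $E(a,b)$ and $B_\theta$ preserves $\operatorname{int}E(c,d)$, this is a continuous family of symplectic embeddings into $\operatorname{int}E(c,d)$. At $\tau=0$ it is $B_\theta^{-1}A_\theta=\mathrm{diag}(e^{i\theta},e^{-i\theta})$. At $\tau=1$ it is $B_\theta^{-1}B_\theta e_1=e_1$ for every $\theta$. So $\mathrm{diag}(e^{i\theta},e^{-i\theta})|_{E(a,b)}$ is freely homotopic to a constant loop, hence contractible. Inside $T^2$ it is homotopic to $\Phi_t$, and since $T^2$ preserves $E(a,b)\subset\operatorname{int}E(c,d)$, the loop $\{\varphi_t\}$ is contractible too. $\square$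

The obvious map that intertwines $A_\theta$ and $B_\theta$ is the swap $(z_1,z_2)\mapsto(z_2,z_1)$, but it sends the disc of area $b$ into the $z_1$-axis, where $E(c,d)$ only has area $c$; it does not fit when $c<b$. The weights $2$ and $1$ allow another choice: the equation $w_2=w_1^2$ is $B_\theta$-invariant. The polynomial automorphism
$$F(w_1,w_2)=(w_2-w_1^2,\ w_1)$$
satisfies $F\circ B_\theta=A_\theta\circ F$, and $F^{-1}$ takes the axis $\{z_1=0\}$ to the conic $\{w_2=w_1^2\}$. The conic is tangent at $0$ to the $w_1$-axis, as the swap would have it, but far away it runs off in the $w_2$-direction, where $E(c,d)$ has room $d>b$. We shall turn a deformation of $\mathrm{id}$ into $F$ into a path of embeddings.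

**Remark (where $2a$ enters).** Let $b\ge2a$ and let $e:E(a,b)\to E(c,d)$ be any symplectic embedding with $eA_\theta=B_\theta e$. Then $2a\le c$. Indeed, let $I_j=\pi|z_j|^2$. The functions $2I_1+I_2$ and $I_1+2I_2$ generate the two circle actions, with the same normalization, so $d\big((I_1+2I_2)\circ e\big)=d(2I_1+I_2)$. Also $e(0)$ is fixed by all $B_\theta$, so $e(0)=0$, and therefore $(I_1+2I_2)\circ e=2I_1+I_2$. The level $\{2I_1+I_2=2a\}\cong S^3$ lies in $E(a,b)$, because $I_1/a+I_2/b\le I_1/a+I_2/(2a)=1$ there. It is mapped injectively into $\{I_1+2I_2=2a\}\cong S^3$, hence onto it, by invariance of domain. So $E(c,d)$ contains a point with $(I_1,I_2)=(2a,0)$, which says $2a\le c$.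

## 3. Kähler potentials and toric charts

This section recalls how a function determines a symplectic form, and how torus-invariant functions give explicit symplectic charts.

Let $J$ be the complex structure of $\mathbb C^2$. For a smooth real function $h$ on an open set put
$$d^ch=-dh\circ J,\qquad \omega_h=\tfrac1{2\pi}dd^ch .$$
The *Levi form* of $h$ is the Hermitian form $\sum h_{z_j\bar z_k}v_j\bar v_k$; it equals $\frac14dd^ch(v,Jv)$. We call a smooth $h$ *plurisubharmonic* (psh) if its Levi form is $\ge0$, and *s.p.* (strictly plurisubharmonic) if it is positive definite. If $h$ is s.p., then $\omega_h$ is closed and $\omega_h(v,Jv)>0$ for $v\ne0$, so $\omega_h$ is symplectic. Pulling back by a holomorphic map preserves psh; pulling back by a biholomorphism $F$ preserves s.p., and $F^*\omega_h=\omega_{h\circ F}$.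

*Example.* The function $\log(1+|w|^2)$ is s.p. on $\mathbb C^2$: its Levi form is $\big((1+|w|^2)|v|^2-|\langle v,w\rangle|^2\big)/(1+|w|^2)^2\ge|v|^2/(1+|w|^2)^2$.

Write $z_j=e^{\xi_j+i\theta_j}$ on $(\mathbb C^*)^2$, so that $J\partial_{\xi_j}=\partial_{\theta_j}$. For a $T^2$-invariant $h$ we get $d^ch=\sum h_{\xi_j}d\theta_j$, hence
$$\omega_h=\frac1{2\pi}\sum_jd\mu^h_j\wedge d\theta_j,\qquad \mu^h=(h_{\xi_1},h_{\xi_2})=:\nabla_\xi h. \tag{1}$$
Here $h_{\xi_j}=r_j\partial_{r_j}h$, $r_j=|z_j|$, extends smoothly over the axes. In the same way $\omega_{\rm std}=\frac1{2\pi}\sum dI_j\wedge d\theta_j$ with $I_j=\pi|z_j|^2$. In the coordinates $\log z_j$ the Levi form of an invariant $h$ is $\frac14\mathrm{Hess}_\xi h$. Thus on $(\mathbb C^*)^2$ an invariant $h$ is s.p. exactly when its $\xi$-Hessian is positive definite.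

**Lemma 6 (toric chart).** Let $p$ be a $T^2$-invariant s.p. function on $\mathbb C^2$. There is an open symplectic embedding $\Pi_p:(\mathbb C^2,\omega_p)\to(\mathbb C^2,\omega_{\rm std})$ that is $T^2$-equivariant, preserves the arguments $\theta_j$ and satisfies $I_j\circ\Pi_p=\mu_j^p$, $\Pi_p(0)=0$.

*Proof.* By Schwarz's theorem (a smooth function invariant under a linear action of a compact group is a smooth function of generators of the invariant polynomials), $p=P(|z_1|^2,|z_2|^2)$ with $P$ smooth. Let $P_j$ be its partial derivatives. Then $\mu_j=r_j\partial_{r_j}p=2|z_j|^2P_j$.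

We have $P_j>0$. If $z_j\ne0$, then by the divergence theorem in the $j$-th variable $\mu_j=\frac1{2\pi}\int_{|\zeta|\le|z_j|}\Delta p>0$. If $z_j=0$, then $4P_j=\Delta_{z_j}p>0$. So
$$\Pi_p(z)=\big(\sqrt{2P_1/\pi}\,z_1,\ \sqrt{2P_2/\pi}\,z_2\big)$$
is smooth and equivariant, preserves arguments, and $I_j\circ\Pi_p=2P_j|z_j|^2=\mu_j$. By (1), $\Pi_p^*\omega_{\rm std}=\omega_p$ on $(\mathbb C^*)^2$, and by continuity everywhere. As $\omega_p$ is nondegenerate, $\Pi_p$ is a local diffeomorphism.

It remains to see that $\Pi_p$ is injective. It preserves arguments and the set of vanishing coordinates. On $(\mathbb C^*)^2$, $p$ is a strictly convex function of $\xi\in\mathbb R^2$, and the gradient of a strictly convex function is injective. On an axis, $p$ restricts to an s.p. function of one variable, so $\mu_j$ is strictly increasing in $\xi_j$. $\square$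

*Examples.* For $p=\frac\pi2(|z_1|^2+|z_2|^2)$ we get $\mu_j=\pi|z_j|^2$, so $\omega_p=\omega_{\rm std}$ and $\Pi_p=\mathrm{id}$. For $p=\frac c2\log(1+|z|^2)$ we get $\mu_j=c|z_j|^2/(1+|z|^2)$, and the image of $\Pi_p$ is contained in the open ball $\operatorname{int}E(c,c)$.

The last example shows the principle: *the size of the chart is the growth rate of the potential at infinity.* We next need functions whose growth rates are those of an ellipsoid.

## 4. Gauge functions and a smooth maximum

**Definition (gauge).** For $\alpha,\beta>0$ let $N_{\alpha,\beta}:\mathbb C^2\setminus0\to\mathbb R$ be the function $N$ with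
$$|z_1|^2e^{-2N/\alpha}+|z_2|^2e^{-2N/\beta}=1 .$$

The left side decreases strictly from $\infty$ to $0$ in $N$, so $N$ is well defined; by the implicit function theorem it is a smooth function of $(|z_1|^2,|z_2|^2)\neq0$. For example $N_{\alpha,\alpha}=\alpha\log|z|$, and on the axes $N_{\alpha,\beta}(z_1,0)=\alpha\log|z_1|$, $N_{\alpha,\beta}(0,z_2)=\beta\log|z_2|$. Clearly $N\to-\infty$ at $0$ and $N\to+\infty$ at $\infty$, and $N(e^{s/\alpha}z_1,e^{s/\beta}z_2)=N(z)+s$. Both summands are at most $1$, and one of them is at least $\frac12$; therefore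
$$|z_1|\le e^{N/\alpha},\qquad|z_2|\le e^{N/\beta},\qquad N\le\max(\alpha\log|z_1|,\beta\log|z_2|)+C. \tag{2}$$

**Lemma 7.** (i) $N_{\xi_1}/\alpha+N_{\xi_2}/\beta=1$ on $\mathbb C^2\setminus0$. (ii) $N$ is psh on $\mathbb C^2\setminus0$. (iii) If $f',f''>0$, then $f(N)$ is s.p. on $\mathbb C^2\setminus0$.

*Proof.* Let $S_1,S_2$ be the two summands, $S_1+S_2=1$. Differentiating the defining equation gives
$$\nabla_\xi N=\frac{(S_1,S_2)}{S_1/\alpha+S_2/\beta},$$
which is (i) on $(\mathbb C^*)^2$, and on the axes by continuity.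

For (ii) and (iii) on $(\mathbb C^*)^2$, let $\Phi(\xi,s)=\log\big(e^{2\xi_1-2s/\alpha}+e^{2\xi_2-2s/\beta}\big)$. It is convex, being the log of a sum of two exponentials of linear functions; moreover $\Phi_s<0$ and $\Phi(\xi,N(\xi))=0$. Differentiate the last identity twice along $v\in\mathbb R^2$ and write $N'=dN(v)$:
$$\mathrm{Hess}\,N(v,v)=\frac{\mathrm{Hess}\,\Phi\big((v,N'),(v,N')\big)}{|\Phi_s|}\ge0 .$$
Equality holds only if both exponents change at the same rate, i.e. $v_1-N'/\alpha=v_2-N'/\beta$. The first derivative of the identity says $S_1(v_1-N'/\alpha)+S_2(v_2-N'/\beta)=0$, so in case of equality both brackets vanish: $v=N'\cdot(1/\alpha,1/\beta)$. Now $\mathrm{Hess}\,f(N)=f'\,\mathrm{Hess}\,N+f''\,dN\otimes dN$. If this vanishes on $(v,v)$, then $N'=0$ and $v=N'\cdot(1/\alpha,1/\beta)=0$. So $f(N)$ is s.p. on $(\mathbb C^*)^2$.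

On the axes, (ii) follows by continuity of the Levi form. For (iii) take a point $(z_1,0)$ and write $f(N)=G(|z_1|^2,|z_2|^2)$. The mixed Levi term is $\bar z_1z_2G_{12}=0$. In the $z_1$-direction $f(N)=f(\alpha\xi_1)$ is strictly convex in $\xi_1$. In the $z_2$-direction the Levi term is $G_2=f'\,\partial N/\partial(|z_2|^2)>0$, since $\partial N/\partial(|z_2|^2)=e^{-2N/\beta}/(2S_1/\alpha+2S_2/\beta)$. The other axis is symmetric. $\square$

**Definition (smooth maximum).** Fix $m:\mathbb R\to\mathbb R$ smooth, even and convex with $m(t)=|t|$ for $|t|\ge\frac12$, and set $M(x,y)=\frac{x+y}2+m\big(\frac{x-y}2\big)$.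

By convexity $|m'|\le1$ and $|t|\le m(t)\le|t|+\frac12$. So $M(x,y)=\max(x,y)$ when $|x-y|\ge1$, and $\max\le M\le\max+\frac12$ always. For functions $x,y$,
$$dd^cM(x,y)=\tfrac{1+m'}2dd^cx+\tfrac{1-m'}2dd^cy+m''\,d\tfrac{x-y}2\wedge d^c\tfrac{x-y}2 . \tag{3}$$
Since $(dh\wedge d^ch)(v,Jv)=dh(v)^2+dh(Jv)^2\ge0$, the smooth maximum of two psh functions is psh, and of two s.p. functions is s.p. The differential of $M(x,y)$ is a convex combination of $dx$ and $dy$.

## 5. One potential for two ellipsoids

From here to the end of Section 9 fix $0<a\le b<d$ and $2a<c\le d$, and write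
$$N=N_{a,b},\qquad N_\infty=N_{c,d},\qquad\Lambda=\min\Big(\frac c{2a},\frac db\Big)>1 .$$
(In the running example $\Lambda=\min(\frac54,\frac43)=\frac54$.) Since $a\le b$ and $c\le d$, (2) gives
$$\log(1+|w|^2)\le\log3+\tfrac2cN_\infty\ \text{ if }N_\infty\ge0,\qquad\log(1+|z|^2)\le\log3+\tfrac2aN\ \text{ if }N\ge0. \tag{4}$$

The plan is to encode an embedding of $E(a,b)$ into $E(c,d)$ by a single s.p. function $u$ on $\mathbb C^2\setminus0$: at infinity $u$ grows a bit slower than $N_\infty$, so the chart of the whole space lies in $E(c,d)$; at $0$ it behaves like $N\circ F$ with a slope a bit larger than $1$, so a small neighborhood of $0$, seen through the polynomial automorphism $F$, contains a full copy of $E(a,b)$.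

*Model in one variable.* In $\mathbb C$, with $\xi=\log|w|$, a radial potential is a convex function of $\xi$. We want slope slightly above $a$ at $-\infty$ and slightly below $c$ at $+\infty$; such a convex function exists because $a<c$. Note how it is built: a maximum of the two end pieces alone may put them on the wrong sides if they are badly placed, and a line $v$ of intermediate slope, raised high enough, always produces a convex function: it is above both end pieces in the middle, below the first one at $-\infty$ and below the last one at $+\infty$.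

In $\mathbb C^2$ this warning is serious. The end function $q$ below is finite at $0$ while $f(N\circ F)\to-\infty$ there, so $M(f(N\circ F),q)$ equals $q$ near $0$: the gluing selects the wrong piece. We need a function $v$ that is more singular than $f(N\circ F)$ at $0$ and grows more slowly than $q$ at infinity. This leads to the following notion.

**Definition (admissible).** Let $F$ be a polynomial automorphism of $\mathbb C^2$ with $F(0)=0$. It is *admissible* if there is a smooth psh function $u_0$ on $\mathbb C^2\setminus0$, a *witness*, with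
$$u_0\le\Lambda\,N\circ F+C\ \text{ near }0,\qquad u_0\le N_\infty+C\ \text{ near }\infty .$$

*Example.* $F=\mathrm{id}$ is admissible with $u_0=N_\infty$. Near $0$ let $n=N(w)<0$. By (2), $c\log|w_1|\le\frac can\le\frac c{2a}n$ and $d\log|w_2|\le\frac dbn$, so $N_\infty\le\Lambda n+C$.

Each set $\{N\circ F<-R\}\cup\{0\}=F^{-1}(\{N<-R\}\cup\{0\})$ is a bounded open neighborhood of $0$, and these sets shrink to $0$ as $R\to\infty$.

**Constants and the target potential.** Choose $\sigma\in(0,1)$ with $\sigma\Lambda>1$, then $\lambda\in(1,\sigma\Lambda)$ and $\sigma_1\in(\sigma,1)$. Choose smooth $f,g:\mathbb R\to\mathbb R$ with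
$$f''>0,\quad1<f'<\lambda,\qquad g''>0,\quad\sigma_1<g'<1$$
(take for the derivatives suitably scaled and shifted copies of $\arctan$). Then
$$f(n)\ge f(0)+\lambda n\ \ (n<0),\qquad f(n)\ge f(0)+n\ \ (n\ge0). \tag{5}$$
Put
$$q=M\big(g(N_\infty),\ \tfrac c4\log(1+|w|^2)\big).$$
Near $0$ we have $g(N_\infty)\to-\infty$, so $q=\frac c4\log(1+|w|^2)$ there. Hence $q$ is a $T^2$-invariant s.p. function on all of $\mathbb C^2$. Away from $0$ its gradient $\mu^q$ is a convex combination of $g'\nabla_\xi N_\infty$ and $\frac c2\big(\frac{|w_1|^2}{1+|w|^2},\frac{|w_2|^2}{1+|w|^2}\big)$; near $0$ it is the latter. Both vectors satisfy $x_1/c+x_2/d<1$: the first by Lemma 7(i), since $g'<1$; the second since $c\le d$ gives $x_1/c+x_2/d\le(x_1+x_2)/c<\frac12$. So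
$$\Pi_q(\mathbb C^2)\subset\operatorname{int}E(c,d),\qquad q\ge g(N_\infty)\ge\sigma_1N_\infty-C\ \text{ near }\infty. \tag{6}$$

**Definition.** $\mathcal U(F)$ is the set of s.p. functions $u$ on $\mathbb C^2\setminus0$ such that $u=q$ outside a compact subset of $\mathbb C^2$ and, for some $R$ and some constant $k$, $u=f(N\circ F)+k$ on $\{N\circ F<-R\}$.

The set $\mathcal U(F)$ is convex, because the two end pieces are prescribed up to the constant $k$. Convexity will be used again and again.

**Lemma 8.** If $F$ is admissible, then $\mathcal U(F)\neq\emptyset$.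

*Proof.* Let $u_0$ be a witness and $v=\sigma u_0+\delta\log(1+|w|^2)$ with $\delta>0$ and $\sigma+\frac{2\delta}c<\sigma_1$. It is s.p. on $\mathbb C^2\setminus0$.

Near $0$: $v\le\sigma\Lambda\,N\circ F+C$, while $f(N\circ F)\ge\lambda\,N\circ F-C$ by (5). As $\lambda<\sigma\Lambda$ and $N\circ F\to-\infty$, we get $f(N\circ F)-v\to+\infty$ at $0$. Near $\infty$: $v\le(\sigma+\frac{2\delta}c)N_\infty+C$ by (4), so $q-v\to+\infty$ by (6).

Fix $r>0$ and choose $L$ so large that $v+L>f(N\circ F)+1$ on $\{\frac r2\le|w|\le r\}$ and $v+L>q+1$ on $\{r\le|w|\le2r\}$. Put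
$$u=\begin{cases}M\big(f(N\circ F),\,v+L\big),&0<|w|\le r,\\ M\big(v+L,\,q\big),&|w|\ge r.\end{cases}$$
On $\{\frac r2\le|w|\le2r\}$ this is $v+L$, so $u$ is smooth; by (3) and Lemma 7(iii) it is s.p. Near $0$ it is $f(N\circ F)$, near $\infty$ it is $q$. $\square$

## 6. Tilting, bending and straightening the axis

We need a path of *admissible* automorphisms from $\mathrm{id}$ to the conic map $F(w)=(w_2-w_1^2,w_1)$.

Could we move the axis $\{w_1=0\}$ to the $w_1$-axis by linear maps, ending at the swap? The endpoint is not admissible when $c\le b$, and this is where the linear approach stops. Suppose $u_0$ is a witness for $F(w)=(w_2,w_1)$. On the line $w_2=0$ we have $N\circ F=b\log|w_1|$ and $N_\infty=c\log|w_1|$. Let $\phi(\xi)$ be the average of $u_0(\cdot,0)$ over the circle $|w_1|=e^\xi$; it is convex, $\phi\le\Lambda b\,\xi+C$ near $-\infty$, and $\phi\le c\,\xi+C$ near $+\infty$. The first bound forces all slopes of $\phi$ to be at least $\Lambda b$, since a tangent line of smaller slope would lie above $\Lambda b\,\xi+C$ near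 $-\infty$. The second forces slopes at most $c$. So $\Lambda b\le c$, which is impossible for $c\le b$.

The way around: tilt the axis only to the line $w_2=w_1$; bend the line into a conic; then make the tangent of the conic at $0$ horizontal. Along the line $w=(\zeta,\zeta)$ and along $w=(\zeta,\zeta^2)$ the gauge $N_\infty$ grows like $d\log|\zeta|$ and $2d\log|\zeta|$, by (2), so there is room for $b<d$ all the time. For $t\ge0$, $\kappa\ge0$ put
$$F_{t,\kappa}(w)=(w_2-tw_1-\kappa w_1^2,\ w_1),\qquad F_{t,\kappa}^{-1}(z)=(z_2,\ z_1+tz_2+\kappa z_2^2).$$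

**Lemma 9.** The following automorphisms are admissible.

(a) Linear automorphisms $F=(\ell,k)\in GL_2(\mathbb C)$ for which the linear form $\ell$ has a nonzero $w_1$-coefficient.

(b) $F_{t,\kappa}$ for all $t\ge0$ and $\kappa>0$.

*Proof of (a).* Take $u_0=N_{c,d}(\ell,w_2)$. Since $(\ell,w_2)$ is a linear isomorphism, $u_0$ is smooth and psh off $0$. We use (2) for $N_{c,d}$ at the point $(\ell,w_2)$: it suffices to bound $c\log|\ell|$ and $d\log|w_2|$.

Near $0$, let $z=F(w)$ and $n=N(z)<0$. Then $c\log|\ell|=c\log|z_1|\le\frac can\le\frac c{2a}n$. Further $|w_2|\le C(|z_1|+|z_2|)\le C(e^{n/a}+e^{n/b})\le2Ce^{n/b}$, because $n<0$ and $a\le b$; so $d\log|w_2|\le\frac dbn+C$. Since $n<0$, both bounds are at most $\Lambda n+C$.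

Near $\infty$, let $n=N_\infty(w)\ge0$. Then $|\ell|\le C(e^{n/c}+e^{n/d})\le2Ce^{n/c}$, as $c\le d$, so $c\log|\ell|\le n+C$; and $d\log|w_2|\le n$.

*Proof of (b).* Let $y=w_2-tw_1-\kappa w_1^2$. At infinity $y$ can be as large as $|w_1|^2$, so it only deserves the weight $c/2$. Consider
$$u_0=N_{c/2,d}(y,w_2).$$

*Near $0$*, let $z=F_{t,\kappa}(w)$ and $n=N(z)<0$. Then $\frac c2\log|y|=\frac c2\log|z_1|\le\frac c{2a}n$. This is where $c>2a$ is needed. Also $|w_2|=|z_1+tz_2+\kappa z_2^2|\le e^{n/a}+te^{n/b}+\kappa e^{2n/b}\le(1+t+\kappa)e^{n/b}$, so $d\log|w_2|\le\frac dbn+C$. By (2), $u_0\le\Lambda n+C$.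

*Near $\infty$*, let $n=N_\infty(w)\ge0$. Then $|y|\le e^{n/d}+te^{n/c}+\kappa e^{2n/c}\le(1+t+\kappa)e^{2n/c}$, so $\frac c2\log|y|\le n+C$; and $d\log|w_2|\le n$. By (2), $u_0\le n+C$.

*Smoothness.* The function $u_0$ is smooth and psh wherever the holomorphic map $(y,w_2)$ does not vanish. Its zeros are given by $w_2=0$ and $w_1(t+\kappa w_1)=0$. For $t=0$ the only zero is $0$, and $u_0$ is a witness. For $t>0$ there is a second zero $w^*=(-t/\kappa,0)$, where $u_0\to-\infty$; so $u_0$ is not yet a witness. But this second pole is easily removed. Choose $0<\rho<t/\kappa$, so that the closed ball of radius $\rho$ about $w^*$ does not contain $0$, and choose $L$ with $u_0>-L+1$ on the shell $\{\frac\rho2\le|w-w^*|\le\rho\}$. Replace $u_0$ inside the ball by $M(u_0,-L)$. On the shell this equals $u_0$; near $w^*$, where $u_0<-L-1$, it is the constant $-L$; by (3) it is psh. The new function is smooth and psh on $\mathbb C^2\setminus0$ and unchanged near $0$ and near $\infty$, so it is a witness. $\square$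

**The path.** Let $F_\tau$, $\tau\in[0,1]$, run through the following pieces in order:

1. $(e^{i\pi s}w_1,\,w_2)$, $s:0\to1$;
2. $(-w_1+sw_2,\,w_2)$, $s:0\to1$;
3. $(w_2-w_1,\ w_2-s(w_2-w_1))$, $s:0\to1$, which ends at $(w_2-w_1,w_1)=F_{1,0}$;
4. $F_{1,\kappa}$, $\kappa:0\to1$;
5. $F_{t,1}$, $t:1\to0$.

Pieces 1 to 3 consist of linear automorphisms (the third has determinant $-1$) whose first component has a nonzero $w_1$-coefficient, so they are admissible by Lemma 9(a). Pieces 4 and 5 are admissible by Lemma 9(b), apart from the linear starting map $F_{1,0}$, which is of type (a). All $F_\tau$ and $F_\tau^{-1}$ are polynomial of degree at most $2$ with coefficients continuous in $\tau$, and $F_\tau(0)=0$. Finally $F_0=\mathrm{id}$, and $F_1=F_{0,1}=(w_2-w_1^2,w_1)$ satisfies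
$$F_1\circ B_\theta=A_\theta\circ F_1. \tag{7}$$

## 7. A continuous family of potentials

By Lemma 8 every $\mathcal U(F_\tau)$ is nonempty, but we need a choice that is continuous in $\tau$. We first extend a single potential to nearby parameters, then glue by convexity.

**Lemma 10.** Let $u\in\mathcal U(F_{\tau_0})$. For $\tau$ near $\tau_0$ there are $u_\tau\in\mathcal U(F_\tau)$, continuous in $\tau$ in $C^\infty_{loc}(\mathbb C^2\setminus0)$, equal to $q$ outside a common compact set, and equal to $f(N\circ F_\tau)+\mathrm{const}$ on $\{N\circ F_\tau<-R'\}$ with a common $R'$.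

*Proof.* Let $u=f(N\circ F_{\tau_0})+k$ on $\{N\circ F_{\tau_0}<-R\}$. Let $\chi$ be a smooth cutoff function, a function of $N\circ F_{\tau_0}$, with $\chi=1$ on $\{N\circ F_{\tau_0}<-R-2\}\cup\{0\}$ and support in $\{N\circ F_{\tau_0}\le-R-1\}\cup\{0\}$. Put
$$u_\tau=u+\chi\,\big(f(N\circ F_\tau)-f(N\circ F_{\tau_0})\big)\qquad\text{on }\mathbb C^2\setminus0 .$$
Where $N\circ F_{\tau_0}<-R-2$, $u_\tau=f(N\circ F_\tau)+k$, which is s.p. The rest of the support of $\chi$ lies in $\{-R-2\le N\circ F_{\tau_0}\le-R-1\}$, a compact set not containing $0$; there $u_\tau-u$ is $C^2$-small for $\tau$ near $\tau_0$, so $u_\tau$ is still s.p. Off the support of $\chi$ nothing changed, so $u_\tau=q$ outside a common compact set. Continuity in $\tau$ is clear from the formula.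

For the common constant we show $\{N\circ F_\tau<-R-3\}\subset\{N\circ F_{\tau_0}<-R-2\}$ for $\tau$ near $\tau_0$. The set $V=\{N\le-R-3\}\cup\{0\}$ is compact and contained in the open set $W=\{N<-R-2\}\cup\{0\}$. The maps $F_{\tau_0}F_\tau^{-1}$ converge to $\mathrm{id}$ uniformly on $V$ as $\tau\to\tau_0$, so they map $V$ into $W$, and $V\setminus0$ into $W\setminus0$. If $N(F_\tau(w))<-R-3$, apply this to $F_\tau(w)\in V\setminus0$. So $R'=R+3$ works. $\square$

**Lemma 11.** After inserting constant pieces at the two ends of the path $F_\tau$, there are $u_\tau\in\mathcal U(F_\tau)$, $\tau\in[0,1]$, and $R_0$ such that: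

(i) $u_\tau$ is continuous in $\tau$ in $C^\infty_{loc}(\mathbb C^2\setminus0)$, and $u_\tau=q$ outside a common compact set;

(ii) $u_\tau=f(N\circ F_\tau)+k_\tau$ on $\{N\circ F_\tau<-R_0\}$, with $k_\tau$ continuous in $\tau$;

(iii) $u_0$ is $T^2$-invariant, and $u_1$ is invariant under all $B_\theta$.

*Proof.* By Lemmas 8, 9, 10 and compactness there are a finite open cover $\{I_i\}$ of $[0,1]$ and families $u^i_\tau\in\mathcal U(F_\tau)$, $\tau\in I_i$, as in Lemma 10. With a subordinate partition of unity $\rho_i(\tau)$ put $u_\tau=\sum_i\rho_i(\tau)u^i_\tau$. By convexity $u_\tau\in\mathcal U(F_\tau)$. This gives (i), and (ii) with $R_0$ the maximum of the finitely many constants $R'$. For continuity of $k_\tau$ fix $z_0$ with $N(z_0)<-R_0$; then $k_\tau=u_\tau(F_\tau^{-1}(z_0))-f(N(z_0))$.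

For (iii), first average $u_0$ over $T^2$. The torus acts by biholomorphisms and preserves $N$ and $q$, so the average $\bar u_0$ lies again in $\mathcal U(\mathrm{id})$. Insert an initial interval on which $F_\tau=\mathrm{id}$, and let $u_\tau$ run there along the segment from $\bar u_0$ to $u_0$, inside the convex set $\mathcal U(\mathrm{id})$. At the other end, (7) gives $N\circ F_1\circ B_\theta=N\circ A_\theta\circ F_1=N\circ F_1$, so the average of $u_1$ over the circle $\{B_\theta\}$ lies in $\mathcal U(F_1)$; insert a segment in the same way. Both segments keep (i) and (ii), with $R_0$ and the compact set enlarged if necessary. $\square$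

## 8. From potentials to embeddings

**Step 1: a chart containing $E(a,b)$.** The aim is a potential $p$ on $\mathbb C^2$ that equals $f(N)$ away from a small neighborhood of $0$, with $E(a,b)$ contained in the image of $\Pi_p$. Fix $R>R_0$ and set
$$p=M\big(f(N),\ \tfrac a2\log(1+|z|^2)-C_R\big)$$
with $C_R$ so large that $p=f(N)$ on $\{N\ge-R\}$. This is possible: for $N\ge0$ we have $f(N)\ge f(0)+N$ by (5) and $\frac a2\log(1+|z|^2)\le\frac a2\log3+N$ by (4), and the set $\{-R\le N\le0\}$ is compact. Near $0$, $f(N)\to-\infty$ and the second function wins. So $p$ is a $T^2$-invariant s.p. function on $\mathbb C^2$.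

On $\{N\ge-R\}$ Lemma 7(i) gives
$$\frac{\mu_1^p}a+\frac{\mu_2^p}b=f'(N)>1$$
(on $\{N=-R\}$ by continuity). As $I_j\circ\Pi_p=\mu^p_j$, this says that $\Pi_p$ maps $\{N\ge-R\}$ outside $E(a,b)$. Hence $K:=\Pi_p^{-1}(E(a,b))\subset\{N<-R\}\cup\{0\}$. The set $K$ is closed and bounded, so compact, and $\Pi_p(\mathbb C^2)\cap E(a,b)=\Pi_p(K)$ is closed in $E(a,b)$. It is also open in $E(a,b)$, since $\Pi_p$ is an open map, and it contains $0=\Pi_p(0)$. As $E(a,b)$ is connected, $\Pi_p(K)=E(a,b)$.

**Step 2: filling the pole of $u_\tau$.** The aim is to extend the potentials over $0$. Put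
$$\hat u_\tau=\begin{cases}u_\tau&\text{on }\{N\circ F_\tau>-R\},\\ p\circ F_\tau+k_\tau&\text{on }\{N\circ F_\tau<-R_0\}\cup\{0\}.\end{cases}$$
Since $R>R_0$, these open sets cover $\mathbb C^2$. On the overlap $\{-R<N\circ F_\tau<-R_0\}$ both formulas give $f(N\circ F_\tau)+k_\tau$, by Step 1 and Lemma 11(ii). So $\hat u_\tau$ is smooth and s.p. on $\mathbb C^2$ and continuous in $\tau$ in $C^\infty_{loc}(\mathbb C^2)$. It equals $q$ outside a common compact set, because the sets $\{N\circ F_\tau\le-R\}\cup\{0\}$ stay in a common compact set. It equals $p\circ F_\tau+k_\tau$ on a neighborhood of $F_\tau^{-1}(K)$. The function $\hat u_0$ is $T^2$-invariant, because $u_0$ and $p$ are and $F_0=\mathrm{id}$. The function $\hat u_1$ is $B_\theta$-invariant, because $u_1$ is and, by (7), $p\circ F_1\circ B_\theta=p\circ A_\theta\circ F_1=p\circ F_1$.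

**Step 3: Moser's method.** The aim is a diffeomorphism $m_\tau$ with $m_\tau^*\omega_q=\omega_{\hat u_\tau}$. Let $v_\tau=q-\hat u_\tau$, which is smooth with support in a common compact set. For $s\in[0,1]$ the function $\hat u_\tau+sv_\tau=(1-s)\hat u_\tau+sq$ is s.p., so $\omega_s=\omega_{\hat u_\tau+sv_\tau}$ is symplectic. Let $X_s$ be the compactly supported vector field with
$$\iota_{X_s}\omega_s=-\tfrac1{2\pi}d^cv_\tau \tag{8}$$
and let $m_{\tau,s}$ be its flow, $m_{\tau,0}=\mathrm{id}$. Then
$$\frac d{ds}m_{\tau,s}^*\omega_s=m_{\tau,s}^*\Big(\tfrac1{2\pi}dd^cv_\tau+d\iota_{X_s}\omega_s\Big)=0 .$$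
So $m_\tau:=m_{\tau,1}$ satisfies $m_\tau^*\omega_q=\omega_{\hat u_\tau}$. The fields depend continuously on $\tau$ in $C^\infty$ with supports in a common compact set, hence so does $m_\tau$.

**Step 4: the embeddings.** Define
$$e_\tau=\Pi_q\circ m_\tau\circ F_\tau^{-1}\circ\Pi_p^{-1}\big|_{E(a,b)} .$$
By Step 1, $\Pi_p^{-1}$ is defined on a neighborhood of $E(a,b)$ and maps $E(a,b)$ onto $K$. Near $F_\tau^{-1}(K)$ we have $\omega_{\hat u_\tau}=F_\tau^*\omega_p$, so $F_\tau^{-1}\circ\Pi_p^{-1}$ pulls $\omega_{\hat u_\tau}$ back to $\omega_{\rm std}$. Next, $m_\tau^*\Pi_q^*\omega_{\rm std}=m_\tau^*\omega_q=\omega_{\hat u_\tau}$. So each $e_\tau$ is a symplectic embedding, its image lies in $\Pi_q(\mathbb C^2)\subset\operatorname{int}E(c,d)$ by (6), and $e_\tau$ is a continuous path in $\mathrm{SympEmb}(E(a,b),\operatorname{int}E(c,d))$.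

## 9. The two ends of the path

**$e_0$ is the inclusion.** Here everything is torus-invariant, and we follow the moment map through the Moser flow. We have $F_0=\mathrm{id}$, and $v_0$ and all $\omega_s$ are $T^2$-invariant. So $m_{0,s}$ is $T^2$-equivariant and preserves $(\mathbb C^*)^2$, the set of points with trivial stabilizer. On this set let $\mu^s=\nabla_\xi(\hat u_0+sv_0)$. By (1), equation (8) reads
$$\sum_j\big(d\mu^s_j(X_s)\,d\theta_j-d\theta_j(X_s)\,d\mu^s_j\big)=-\sum_j(v_0)_{\xi_j}d\theta_j .$$
Since $\omega_s$ is nondegenerate, $d\mu^s_1,d\mu_2^s,d\theta_1,d\theta_2$ are independent. Hence $d\theta_j(X_s)=0$ and $d\mu^s_j(X_s)=-(v_0)_{\xi_j}$. The first equation says that $m_{0,s}$ preserves arguments. The second gives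
$$\frac d{ds}\big(\mu_j^s\circ m_{0,s}\big)=\big((v_0)_{\xi_j}+d\mu_j^s(X_s)\big)\circ m_{0,s}=0 .$$
So $\mu^q\circ m_0=\mu^{\hat u_0}$, and this equals $\mu^p$ near $K$. Now let $x\in E(a,b)\cap(\mathbb C^*)^2$ and $z=\Pi_p^{-1}(x)\in K$. Then
$$I(e_0(x))=\mu^q(m_0(z))=\mu^p(z)=I(\Pi_p(z))=I(x),$$
and all maps involved preserve arguments. So $e_0(x)=x$ on a dense subset of $E(a,b)$, hence on all of it.

**$e_1$ intertwines $A_\theta$ and $B_\theta$.** The functions $\hat u_1$ and $q$, hence $v_1$, and all forms $\omega_s$ are invariant under the biholomorphisms $B_\theta$. So $X_s$ is invariant and $m_1$ commutes with $B_\theta$. The charts $\Pi_p,\Pi_q$ are $T^2$-equivariant, and (7) gives $F_1^{-1}A_\theta=B_\theta F_1^{-1}$. Therefore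
$$e_1A_\theta=\Pi_qm_1F_1^{-1}A_\theta\Pi_p^{-1}=\Pi_qm_1B_\theta F_1^{-1}\Pi_p^{-1}=B_\theta\,\Pi_qm_1F_1^{-1}\Pi_p^{-1}=B_\theta e_1 .$$

**Proof of Theorem 2.** The path $e_\tau$ satisfies the hypotheses of Lemma 5, so $\{\varphi_t\}$ is contractible in $\mathrm{SympEmb}(E(a,b),\operatorname{int}E(c,d))$, and hence in $\mathrm{SympEmb}(E(a,b),E(c,d))$. $\blacksquare$

## 10. Integer rotation loops and the open target

**Proof of Corollary 4.** If $m+n=0$, the loop is the $m$-fold multiple of $\theta\mapsto\mathrm{diag}(e^{i\theta},e^{-i\theta})|_{E(a,b)}$, which is contractible by Theorem 2. Conversely, consider the continuous map $\psi\mapsto d\psi(0)$ from $\mathrm{SympEmb}(E(a,b),E(c,d))$ to $\mathrm{Sp}(4,\mathbb R)$. The latter is homotopy equivalent to $U(2)$, with $\pi_1\cong\mathbb Z$ via $\det$. The loop goes to $\mathrm{diag}(e^{im\theta},e^{in\theta})$, whose class is $m+n$. So a contractible loop has $m+n=0$. $\blacksquare$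

**Proof of Theorem 3.** Let $0<a\le b$, $a<c$, $b<d$.

*Sufficiency.* Let $\min(c,d)>\min(2a,b)$. If $\min(c,d)>b$, contract the loop in $U(2)$ as in Section 1: for all $U\in U(2)$, $U(E(a,b))\subset E(b,b)\subset\operatorname{int}E(c,d)$. Otherwise $\min(c,d)\le b<d$, so $\min(c,d)=c<d$ and $\min(2a,b)<c\le b$. Hence $\min(2a,b)=2a<c$, and Theorem 2 applies.

*Necessity.* Let $\min(c,d)\le\min(2a,b)$. Since $d>b\ge\min(2a,b)$, we have $\min(c,d)=c<d$, $c\le2a$ and $c\le b$. Suppose the loop bounds a disc of embeddings into $\operatorname{int}E(c,d)$. The union of their images is compact, so it lies in $E(\lambda c,\lambda d)$ for some $\lambda<1$. Increasing $\lambda<1$ we may assume $a<\lambda c$ and $b<\lambda d$. Then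
$$a<\lambda c<b<\lambda d,\qquad\lambda c<2a,$$
and the loop is contractible in $\mathrm{SympEmb}(E(a,b),E(\lambda c,\lambda d))$. This contradicts (Q1). $\blacksquare$

**Remark (the closed target).** Let $a<c\le d$ and $b<d$. If $c>2a$, Theorem 2 gives contractibility in $\mathrm{SympEmb}(E(a,b),E(c,d))$. If $c\ge b$, (Q2) gives it. If $c<2a$ and $c<b$, (Q1) excludes it. This leaves exactly the case $c=2a<b$. There Theorem 3 says that any contraction would have to use embeddings touching $\partial E(c,d)$; whether such a contraction exists is not settled here.
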